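\title{Universal partial cycles with one wildcard per window}

\begin{abstract}
A universal partial cycle for words of length $n$ over an alphabet of $a$ letters is a cyclic sequence of letters and wildcards in which every word is matched by exactly one window of length $n$. If every window contains exactly one wildcard, a counting argument gives $n\mid a^{n-1}$. We prove that this condition is also sufficient when $4\mid n$. In particular, binary universal partial cycles with one wildcard per window exist for $n=2^k$ and all $k\ge 2$. The proof assigns to every word the position of its wildcard, in a way that is compatible with a twisted cyclic shift, and then takes an Eulerian circuit. The assignment is built by interleaving copies of the cycle $(001\diamond110\diamond)$.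
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be an alphabet with $a\ge2$ letters, let $n$ be a positive integer, and let $\diamond\notin\mathcal A$ be a wildcard symbol. A \emph{partial word} is a word over $\mathcal A\cup\{\diamond\}$. The symbol $\diamond$ covers every letter, and a letter covers only itself. A partial word $e_0e_1\cdots e_{n-1}$ \emph{covers} a word $w_0w_1\cdots w_{n-1}\in\mathcal A^n$ if $e_j$ covers $w_j$ for every $j$. A \emph{universal partial cycle}, or \emph{upcycle}, for $\mathcal A^n$ is a cyclic sequence $(s_0s_1\cdots s_{N-1})$ over $\mathcal A\cup\{\diamond\}$ such that for every $w\in\mathcal A^n$ there is exactly one index $i\in\mathbb Z_N$ for which the \emph{window} $s_is_{i+1}\cdots s_{i+n-1}$ covers $w$.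

An upcycle without wildcards is a de Bruijn cycle: it has length $a^n$ and lists every word once. Wildcards let one window account for several words, and so they shorten the cycle. For example, $(001\diamond110\diamond)$ is an upcycle for $\{0,1\}^4$ of length $8$ instead of $16$; we list its windows in Section~\ref{sec:four}.

It is known that all windows of an upcycle contain the same number $d$ of wildcards. This number is the \emph{diamondicity}, and the upcycle is said to have \emph{parameters} $(a,n,d)$. Whether such an upcycle exists depends on the alphabet only through $a$. Two counts restrict the parameters. Each window covers $a^d$ words, so $N=a^{n-d}$. Counting the pairs $(i,j)$ with $i\in\mathbb Z_N$, $0\le j<n$ and $s_{i+j}=\diamond$ first by $i$ and then by $i+j$ shows that $dN$ equals $n$ times the number of wildcards in the cycle. Hence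
\begin{equation}\label{eq:div}
n\mid d\,a^{n-d}.
\end{equation}

This paper is about $d=1$. Then \eqref{eq:div} reads $n\mid a^{n-1}$, and this holds if and only if every prime divisor of $n$ divides $a$. Indeed, a prime that divides $a^{n-1}$ divides $a$. Conversely, write $\nu_q$ for the exponent of the prime $q$ in an integer. From $2^{\nu_q(n)}\le n\le 2^{n-1}$ we get $\nu_q(n)\le n-1$, and $n-1\le\nu_q(a^{n-1})$ whenever $q\mid a$.

The smallest cases are quickly settled. For $n=1$ the cycle $(\diamond)$ has parameters $(a,1,1)$. For $n\ge2$ there is a local obstruction that counting does not see. Two consecutive windows both contain one wildcard, so $s_i=\diamond$ if and only if $s_{i+n}=\diamond$, and consecutive wildcards are separated by blocks of $n-1$ letters. No such block can be constant: in $\diamond\, x\cdots x\,\diamond$ the windows $\diamond\, x\cdots x$ and $x\cdots x\,\diamond$ start at consecutive indices, which are distinct because $N=a^{n-1}\ge2$, and both cover the word $x\cdots x$ of length $n$. For $n=2$ every block is a single letter, so no upcycle has parameters $(a,2,1)$.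

Over the binary alphabet, \eqref{eq:div} leaves only $n=2^k$. The case $n=2$ fails because the blocks are too short to be nonconstant, and the case $n=4$ succeeds, so one would guess that $n=2$ is the only exception. The problem, taken from Fillmore, Goeckner, Kirsch, Martin, and McGinnis~\cite{FGKMM}, is to prove or disprove that upcycles with parameters $(2,2^k,1)$ exist for all $k\ge2$. They do exist.

\begin{theorem}\label{thm:binary}
For every $k\ge2$ there is an upcycle with parameters $(2,2^k,1)$.
\end{theorem}

This is the case $a=2$, $n=2^k$ of the following theorem.

\begin{theorem}\label{thm:main}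
Let $a\ge2$ and $4\mid n$. An upcycle with parameters $(a,n,1)$ exists if and only if $n\mid a^{n-1}$, that is, if and only if every prime divisor of $n$ divides $a$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] For $k\ge2$, an upcycle with parameters $(a,2^k,1)$ exists if and only if $a$ is even.
\item[(2)] No upcycle with parameters $(a,2,1)$ exists for any $a\ge2$.
\item[(3)] An upcycle with parameters $(2,n,1)$ exists if and only if $n=2^k$ for some $k\ge0$ with $k\ne1$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (1) is Theorem~\ref{thm:main} for $n=2^k$, and part (2) was shown above. In part (3), condition \eqref{eq:div} gives $n\mid 2^{n-1}$, so $n=2^k$. The cycle $(\diamond)$ settles $k=0$, part (2) excludes $k=1$, and Theorem~\ref{thm:binary} settles $k\ge2$.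
\end{proof}

Necessity in Theorem~\ref{thm:main} is \eqref{eq:div}, so the task is to construct upcycles. Section~\ref{sec:criterion} reduces this to finding a function $f\colon\mathcal A^n\to\mathbb Z_n$, the position of the wildcard in the window that covers a given word, with three properties. Section~\ref{sec:four} reads such a function off the cycle $(001\diamond110\diamond)$, and Section~\ref{sec:eight} shows by hand how two interleaved copies of it give a function for $n=8$. Section~\ref{sec:general} interleaves $n/4$ copies and proves Theorem~\ref{thm:main}. That proof breaks ties by arbitrary choices; Section~\ref{sec:doubling} gives a second proof of Theorem~\ref{thm:binary} in which $f$ is defined by an explicit recursion.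

Positions in a word of length $n$ are numbered $0,\dots,n-1$ and are regarded as elements of $\mathbb Z_n$ when convenient.

\section{From wildcard positions to an upcycle}\label{sec:criterion}

We use the following textbook fact. A finite digraph is \emph{balanced} if every vertex has equal in-degree and out-degree, and its \emph{weak components} are the components of the underlying undirected graph. A balanced finite digraph whose arcs all lie in one weak component has an \emph{Eulerian circuit}, a closed directed walk that uses every arc exactly once.

Regard a partial word of length $n$ as an arc from its prefix of length $n-1$ to its suffix of length $n-1$. A closed walk along such arcs spells a cyclic sequence whose windows are the arcs of the walk. For de Bruijn cycles one takes all words of $\mathcal A^n$ as arcs. For $d=1$ the arcs must first be chosen: we need a set $\mathcal E$ of partial words with one wildcard each that covers every word exactly once, and the resulting digraph must be balanced and connected.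

Such a set $\mathcal E$ is described by the function $f$ that sends a word $w$ to the position of the wildcard in the element of $\mathcal E$ covering $w$. All $a$ words covered by one element of $\mathcal E$ have the same value of $f$; this is condition (F1) below. Balance is the real constraint, and we obtain it from a symmetry. Fix a permutation $\pi$ of $\mathcal A$, put $\pi(\diamond)=\diamond$, let $n\ge2$, and define the \emph{twisted shift} on words and partial words of length $n$ by
\[
\sigma(w_0w_1\cdots w_{n-1})=w_1\cdots w_{n-1}\,\pi(w_0).
\]
It is a bijection, and $\sigma^n$ applies $\pi$ to every symbol. The arc $\sigma e$ starts where the arc $e$ ends, so a set of arcs that is invariant under $\sigma$ is a union of closed walks. Condition (F2) expresses this invariance. Condition (F3) joins the closed walks; since every one of them passes through an arc with the wildcard in position $0$, it suffices to look at the words with $f=0$.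

\begin{proposition}\label{prop:criterion}
Let $n\ge2$, let $f\colon\mathcal A^n\to\mathbb Z_n$, and let $T=f^{-1}(0)$. Suppose that
\begin{enumerate}
\item[(F1)] $f(w')=f(w)$ whenever $w'$ differs from $w$ only in position $f(w)$;
\item[(F2)] $f(\sigma w)=f(w)-1$ for all $w$;
\item[(F3)] the equivalence relation on $T$ generated by ``$w\sim w'$ if $w,w'\in T$ differ in exactly one position'' and ``$w\sim\sigma^nw$'' has a single class.
\end{enumerate}
Then there is an upcycle with parameters $(a,n,1)$.
\end{proposition}

By (F2), $f(\sigma^nw)=f(w)$, so $\sigma^n$ maps $T$ to itself and (F3) makes sense.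

\begin{proof}
For $w\in\mathcal A^n$ let $\widehat w$ be the partial word obtained from $w$ by replacing the letter in position $f(w)$ by $\diamond$, and let $\mathcal E=\{\widehat w: w\in\mathcal A^n\}$.

\emph{Every word $y$ is covered by exactly one element of $\mathcal E$.} The partial word $\widehat y$ covers $y$. If $\widehat w$ covers $y$, then $y$ and $w$ agree outside position $f(w)$. So $f(y)=f(w)$ by (F1), and therefore $\widehat y=\widehat w$.

\emph{The map $\sigma$ permutes $\mathcal E$.} The partial word $\sigma\widehat w$ has its wildcard in position $f(w)-1$ and agrees with $\sigma w$ elsewhere. By (F2) it equals $\widehat{\sigma w}$. Thus the injective map $\sigma$ sends the finite set $\mathcal E$ into itself.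

Let $D$ be the digraph whose vertices are the partial words of length $n-1$ and whose arcs are the elements $e\in\mathcal E$, where $e$ goes from its prefix $\operatorname{tail}(e)$ to its suffix $\operatorname{head}(e)$. The definition of $\sigma$ gives $\operatorname{head}(e)=\operatorname{tail}(\sigma e)$.

\emph{The digraph $D$ is balanced.} An arc $e$ enters a vertex $y$ if and only if $\sigma e$ leaves $y$. So $\sigma$ restricts to a bijection from the arcs entering $y$ to the arcs leaving $y$.

\emph{All arcs lie in one weak component.} Write $e\approx e'$ if $e$ and $e'$ lie in the same weak component. The arcs $e$ and $\sigma e$ share a vertex, so $e\approx\sigma^je$ for all $j\ge0$; in particular $\widehat w\approx\widehat{\sigma^nw}$. Let $w,w'\in T$ differ only in position $j$. If $j=0$, then $\widehat w=\widehat{w'}$. If $1\le j<n$, then $\widehat w$ and $\widehat{w'}$ differ only in position $j$, so $\sigma^j\widehat w$ and $\sigma^j\widehat{w'}$ differ only in position $0$ and have the same head. Hence $\widehat w\approx\sigma^j\widehat w\approx\sigma^j\widehat{w'}\approx\widehat{w'}$. By (F3), all arcs $\widehat w$ with $w\in T$ lie in one weak component.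 Finally, if $w$ is any word and $f(w)=i$ with $0\le i<n$, then $\sigma^iw\in T$ and $\widehat w\approx\sigma^i\widehat w=\widehat{\sigma^iw}$.

Let $e_0,e_1,\dots,e_{N-1}$ be an Eulerian circuit of $D$, with indices in $\mathbb Z_N$, and let $s_t$ be the first symbol of $e_t$. Since $\operatorname{head}(e_t)=\operatorname{tail}(e_{t+1})$, for $j\ge1$ the symbol of $e_t$ in position $j$ is the symbol of $e_{t+1}$ in position $j-1$. By induction on $j$ it equals $s_{t+j}$. So the window of $(s_0\cdots s_{N-1})$ at index $t$ is $e_t$, and the windows are the elements of $\mathcal E$, each occurring once. Every word is covered at exactly one index, and every window contains one wildcard.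
\end{proof}

\begin{remark}\label{rem:twist}
Without (F3) the proof still works in each weak component, and it produces several cyclic sequences whose windows together cover every word once. The twist $\pi$ cannot be omitted: (F2) forces every orbit of $\sigma$ on $\mathcal A^n$ to have length divisible by $n$, and for $\pi=\mathrm{id}$ a constant word is fixed by $\sigma$. For $\mathcal A=\{0,1\}$, $\pi(x)=1-x$ and $n=2^k$, the map $\sigma^n$ is complementation, so an orbit length divides $2n=2^{k+1}$ but not $n$, and all orbits have length $2n$. For $n=3$ the same twist has the short orbit $010\mapsto101\mapsto010$, in line with $3\nmid2^2$.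
\end{remark}

\section{The case $n=4$}\label{sec:four}

Whenever the alphabet is binary we take $\mathcal A=\mathbb Z_2$ and $\pi(x)=x+1$, and we write $\sigma_n$ for the twisted shift on $\mathbb Z_2^n$; thus $\sigma_n^n$ is complementation. The hypercube $Q_n$ is the graph on $\mathbb Z_2^n$ in which two words are adjacent if they differ in exactly one position. It is connected, and $\sigma_n$ is an automorphism of it. A set $S\subseteq\mathbb Z_2^n$ is called \emph{connected} if it induces a connected subgraph of $Q_n$.

The eight windows of $(001\diamond110\diamond)$ form a single orbit of $\sigma_4$: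
\[
\diamond001\mapsto001\diamond\mapsto01\diamond1\mapsto1\diamond11\mapsto\diamond110\mapsto110\diamond\mapsto10\diamond0\mapsto0\diamond00\mapsto\diamond001 .
\]
Sorted by the position $i$ of the wildcard, they cover the following sets $H_i$ of words.
\[
\begin{array}{c|c|c}
i&\text{windows}&H_i\\ \hline
0&\diamond001,\ \diamond110&0001,\ 1001,\ 0110,\ 1110\\
1&0\diamond00,\ 1\diamond11&0000,\ 0100,\ 1011,\ 1111\\
2&01\diamond1,\ 10\diamond0&0101,\ 0111,\ 1000,\ 1010\\
3&001\diamond,\ 110\diamond&0010,\ 0011,\ 1100,\ 1101
\end{array}
\]
Each of the $16$ words appears once. Define $h\colon\mathbb Z_2^4\to\mathbb Z_4$ by $h(x)=i$ for $x\in H_i$.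

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(a)] The function $h$ satisfies {\rm(F1)} and {\rm(F2)}. In particular $\sigma_4H_i=H_{i-1}$, and $h$ is invariant under complementation.
\item[(b)] The set $H_0$ consists of two edges of $Q_4$, namely $\{0001,1001\}$ and $\{1110,0110\}$, and complementation exchanges them. In particular $h$ satisfies {\rm(F3)}.
\item[(c)] The sets $H_i\cup H_{i+1}$ for $i\in\mathbb Z_4$, the set $H_1\cup H_2\cup H_3$ and the set $H_0\cup H_1\cup H_2\cup H_3$ are connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e$ be the window that covers $x$; its wildcard is in position $h(x)$. The word obtained from $x$ by changing that position is also covered by $e$, which gives (F1). The window $\sigma_4e$ covers $\sigma_4x$ and has its wildcard in position $h(x)-1$, which gives (F2).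

(b) This is the first row of the table.

(c) The words of $H_0\cup H_1$ form the cycle
\[
0001,\ 1001,\ 1011,\ 1111,\ 1110,\ 0110,\ 0100,\ 0000,\ 0001
\]
in $Q_4$. The other sets $H_i\cup H_{i+1}$ are images of $H_0\cup H_1$ under powers of the automorphism $\sigma_4$. The set $H_1\cup H_2\cup H_3$ is the union of the connected sets $H_1\cup H_2$ and $H_2\cup H_3$, which share $H_2$. The last set is all of $Q_4$.
\end{proof}

\section{Two interleaved copies: the case $n=8$}\label{sec:eight}

The idea of the construction is visible for $(a,n)=(2,8)$. Split a word $x_0x_1\cdots x_7$ into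
\[
u=x_0x_2x_4x_6,\qquad v=x_1x_3x_5x_7 .
\]
The word $\sigma_8x=x_1x_2\cdots x_7(x_0+1)$ has even part $x_1x_3x_5x_7$ and odd part $x_2x_4x_6(x_0+1)$, so $\sigma_8(u,v)=(v,\sigma_4u)$. Each half proposes a position for the wildcard: coordinate $h(u)$ of $u$ is position $2h(u)$ of $x$, and coordinate $h(v)$ of $v$ is position $2h(v)+1$. Let
\[
P(x)=\{2h(u),\ 2h(v)+1\}\subset\mathbb Z_8 .
\]
Changing the letter in position $2h(u)$ changes neither $h(u)$, by (F1) for $h$, nor $v$; the same holds for position $2h(v)+1$ with the roles exchanged. So $P$ does not see the letters in its own positions. Moreover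
\[
P(\sigma_8x)=\{2h(v),\ 2h(\sigma_4u)+1\}=\{2h(v),\ 2h(u)-1\}=P(x)-1 .
\]
Consequently, any rule that selects one element of $P$, depends only on $P$, and commutes with translations of $\mathbb Z_8$ yields a function with (F1) and (F2). Such a rule exists. The two elements of $P$ have different parity, so they cut the cycle $\mathbb Z_8$ into two arcs whose lengths are odd and sum to $8$, hence are different. Let $f(x)$ be the element of $P(x)$ that is followed by the longer arc. For instance, $x=00000000$ has $h(u)=h(v)=1$ and $P=\{2,3\}$, so $f(x)=3$ and $\widehat x=000\diamond0000$.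

The set $\mathcal E$ has $2^7=128$ elements. An orbit of $\sigma_8$ on $\mathcal E$ has length $16$, because the length divides $16$ and $\sigma_8^8$ complements the letters. So (F1) and (F2) give eight closed walks of length $16$, and (F3) has to join them. We have $f(x)=0$ exactly when $2h(u)=0$ and $2h(v)+1\in\{5,7\}$, so
\[
T=H_0\times(H_2\cup H_3).
\]
Given two elements of $T$, complement one of them if necessary so that their first components lie on the same edge of $H_0$; this is the move $\sigma_8^8$. Then change at most one letter to make the first components equal, and walk the second component through the connected set $H_2\cup H_3$. All words on the way lie in $T$. Proposition~\ref{prop:criterion} now gives an upcycle with parameters $(2,8,1)$.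

With $m=n/4$ interleaved copies of $h$, two difficulties appear. First, the longest arc need not be unique, and $P$ may even be invariant under a translation, in which case no rule depending on $P$ alone can work. Second, $T$ is no longer a product, and (F3) needs an argument.

\section{Interleaving $n/4$ copies}\label{sec:general}

Let $n=4m$, and assume that every prime divisor of $n$ divides $a$. Then $a=2b$ for an integer $b\ge1$, and every odd prime divisor of $n$ divides $b$. Take
\[
\mathcal A=\mathbb Z_2\times\mathbb Z_b,\qquad \pi(x,z)=(x+1,z+1).
\]
The binary components $x$ will determine a set $P$ of candidate positions, and the components $z$ will serve only to break the translation symmetries of $P$. If $b=1$, the components $z$ carry no information and may be ignored.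

\subsection{Candidate positions}

It is convenient to turn the twisted shift into an ordinary shift. Extend a word $w=(x_t,z_t)_{0\le t<n}$ to all $t\in\mathbb Z$ by the rule $w_{t+n}=\pi(w_t)$, that is, $x_{t+n}=x_t+1$ and $z_{t+n}=z_t+1$. The extension of $\sigma w$ is $t\mapsto w_{t+1}$: this sequence obeys the same rule, and it agrees with $\sigma w$ for $0\le t<n$ because $w_n=\pi(w_0)$. For $t\in\mathbb Z$ define the \emph{strand}
\[
x^{(t)}=(x_t,\,x_{t+m},\,x_{t+2m},\,x_{t+3m})\in\mathbb Z_2^4 .
\]
If the positions $0,\dots,n-1$ are written row by row into an array with $4$ rows and $m$ columns, numbered from $0$, then $x^{(0)},\dots,x^{(m-1)}$ are read off the columns (Figure~\ref{fig:push}). These $m$ strands use disjoint sets of positions and can be changed independently, and changing one coordinate of one of them, with $z$ fixed, changes $w$ in exactly one position. Put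
\[
p_w(t)=t+m\,h(x^{(t)})\in\mathbb Z_n,\qquad P(w)=\{p_w(t):t\in\mathbb Z\},
\]
where $m\,h(\cdot)$ is well defined modulo $4m$. Since $x_{t+4m}=x_t+1$, we have $x^{(t+m)}=\sigma_4x^{(t)}$, so $h(x^{(t+m)})=h(x^{(t)})-1$ and $p_w(t+m)=p_w(t)$. Hence $P(w)=\{p_w(c):0\le c<m\}$: in column $c$ of the array, $P(w)$ contains the cell in row $h(x^{(c)})$. Call a subset of $\mathbb Z_n$ a \emph{transversal} if it contains exactly one element of each residue class modulo $m$. Then $P(w)$ is a transversal, and it depends only on the components $x$.

\begin{lemma}\label{lem:P}
\begin{enumerate}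
\item[(i)] $P(\sigma w)=P(w)-1$.
\item[(ii)] If $w'$ differs from $w$ only in a position $p\in P(w)$, then $P(w')=P(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The strand of $\sigma w$ with index $t$ is $x^{(t+1)}$, so $p_{\sigma w}(t)=t+m\,h(x^{(t+1)})=p_w(t+1)-1$.

(ii) Write $p=c+m\,h(x^{(c)})$ with $0\le c<m$. Position $p$ is coordinate $h(x^{(c)})$ of $x^{(c)}$, so $h(x^{(c)})$ is unchanged by (F1) for $h$. The other strands $x^{(c')}$ with $0\le c'<m$ do not use position $p$.
\end{proof}

\subsection{Choosing one candidate}

For a transversal $P$ and $p\in P$, the \emph{gap} $\gamma(p)$ is the least integer $r\ge1$ with $p+r\in P$. The gaps of the elements of $P$ sum to $n$, and $p-j$ has the same gap in $P-j$ as $p$ has in $P$. As for $n=8$, we want to select an element of maximal gap. For $n=16$ and $P=\{0,5,10,15\}$ the gaps are $5,5,5,1$. This tie is harmless: the $16$ translates of $P$ are distinct, so we may pick any of $0,5,10$ and translate the choice. For $n=12$ and $P=\{0,4,8\}$ the situation is worse. Here $P-4=P$, so a rule $\varphi$ with $\varphi(P-1)=\varphi(P)-1$ would give $\varphi(P)=\varphi(P)-4$. The rule must see more of the word.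 By (F1) it must not see the letter in the selected position, so we hide all positions of $P$; and we show it only the components $z$, so that a change of $x$ that preserves $P$ preserves the choice, which will be needed for (F3).

Let $\Omega$ be the set of pairs $(P,\zeta)$, where $P\subset\mathbb Z_n$ is a transversal and
\[
\zeta\colon\{t\in\mathbb Z: t\bmod n\notin P\}\to\mathbb Z_b\quad\text{satisfies}\quad\zeta(t+n)=\zeta(t)+1 .
\]
The domain of $\zeta$ is nonempty because $|P|=m<n$, and $\Omega$ is finite because $\zeta$ is determined by its values on $\{0,\dots,n-1\}$. Define $\tau(P,\zeta)=(P-1,\ t\mapsto\zeta(t+1))$. This is a permutation of $\Omega$, and $\tau^{nb}=\mathrm{id}$ because $\zeta(t+nb)=\zeta(t)+b=\zeta(t)$.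

\begin{lemma}\label{lem:choice}
There is a function $\varphi\colon\Omega\to\mathbb Z_n$ such that $\varphi(P,\zeta)$ is an element of $P$ of maximal gap and $\varphi(\tau\omega)=\varphi(\omega)-1$ for all $\omega\in\Omega$.
\end{lemma}

\begin{proof}
In each orbit of $\tau$ choose a representative $\omega=(P,\zeta)$ and an element $p\in P$ of maximal gap, and set $\varphi(\tau^j\omega)=p-j$ for $j\in\mathbb Z$. Then $p-j$ has maximal gap in $P-j$. The definition is consistent provided that the length $\ell$ of the orbit is divisible by $n$. We know that $\ell\mid nb$, and we show $\nu_q(\ell)\ge\nu_q(n)$ for every prime $q\mid n$.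

\emph{The prime $2$.} The integers $j$ with $P+j=P$ form a subgroup of $\mathbb Z$ that contains $\ell$ and $n$, hence $\gcd(\ell,n)$. If $\nu_2(\ell)<\nu_2(n)$, then $\gcd(\ell,n)$ divides $n/2=2m$, so $P+2m=P$. For $p\in P$, the elements $p$ and $p+2m$ of $P$ are then distinct in $\mathbb Z_{4m}$ and congruent modulo $m$, which is impossible in a transversal.

\emph{An odd prime $q\mid n$.} By hypothesis $q\mid b$. Suppose that $\nu_q(\ell)<\nu_q(nb)$. Then $\ell\mid nb/q$, so $\tau^{nb/q}\omega=\omega$, and $\zeta(t+nb/q)=\zeta(t)$ for every $t$ in the domain of $\zeta$. But $nb/q=n\cdot(b/q)$, so $\zeta(t+nb/q)=\zeta(t)+b/q$, and $b/q\ne0$ in $\mathbb Z_b$ because $0<b/q<b$. This contradiction gives $\nu_q(\ell)=\nu_q(nb)\ge\nu_q(n)$.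
\end{proof}

For $w\in\mathcal A^n$ let $\zeta_w$ be the restriction of the extended sequence $t\mapsto z_t$ to the integers $t$ with $t\bmod n\notin P(w)$. Then $(P(w),\zeta_w)\in\Omega$, and we define
\[
f(w)=\varphi(P(w),\zeta_w)\in P(w).
\]

\begin{lemma}\label{lem:f12}
The function $f$ satisfies {\rm(F1)} and {\rm(F2)}. Moreover, if $0$ is the only element of maximal gap in $P(w)$, then $f(w)=0$.
\end{lemma}

\begin{proof}
Changing the letter in position $f(w)\in P(w)$ preserves $P(w)$ by Lemma~\ref{lem:P}(ii), and it changes $z_t$ only for $t\equiv f(w)\pmod n$, outside the domain of $\zeta_w$. This proves (F1). By Lemma~\ref{lem:P}(i) and the description of the extension of $\sigma w$, we have $(P(\sigma w),\zeta_{\sigma w})=\tau(P(w),\zeta_w)$, and (F2) follows from Lemma~\ref{lem:choice}. The last statement holds because $f(w)$ has maximal gap in $P(w)$.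
\end{proof}

\subsection{Connectivity}

The set $T=f^{-1}(0)$ depends on the arbitrary choices in Lemma~\ref{lem:choice}, so it has no simple description. It does contain a product set, in which the gap of $0$ is so large that no choice is involved, and the preference for maximal gaps lets us move every word of $T$ into that set: enlarging the gap of $0$ only strengthens the claim of $0$ to be selected. From now on we represent $\mathbb Z_n$ by $0,\dots,n-1$ and $\mathbb Z_4$ by $0,\dots,3$. Let
\[
K=\{w\in\mathcal A^n:\ x^{(0)}\in H_0\ \text{ and }\ x^{(c)}\in H_2\cup H_3\ \text{ for }1\le c<m\}.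
\]
The element of $P(w)$ in column $c$ is $c+m\,h(x^{(c)})$. So $w\in K$ if and only if $0\in P(w)$ and all other elements of $P(w)$ exceed $2m$. Let $\sim$ be the equivalence relation on $T$ in (F3).

\begin{lemma}\label{lem:K}
We have $K\subseteq T$, and any two words of $K$ are equivalent.
\end{lemma}

\begin{proof}
Let $w\in K$. Then $\gamma(0)>2m=n/2$; for $m=1$ this holds because $P(w)=\{0\}$ and $\gamma(0)=n$. Since the gaps sum to $n$, the element $0$ is the only one of maximal gap, and $w\in T$ by Lemma~\ref{lem:f12}.

Let $w,w'\in K$. The map $\sigma^n$ adds $(1,1)$ to every letter. It complements every strand, so it preserves $K$ by Lemma~\ref{lem:h}(a). By Lemma~\ref{lem:h}(b), after replacing $w$ by $\sigma^nw$ if necessary, the strands $x^{(0)}$ of $w$ and $w'$ lie on the same edge of $H_0$, and at most one change of a letter makes them equal. Next, for $c=1,\dots,m-1$ in turn, move the strand $x^{(c)}$ to that of $w'$ along a path in the connected set $H_2\cup H_3$. Finally change the components $z$ one position at a time; membership in $K$ does not depend on them. Every intermediate word lies in $K\subseteq T$, so $w\sim w'$.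
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\foreach \s/\g in {0/1,6/2}{
  \begin{scope}[shift={(\s,0)}]
    \foreach \x/\y in {0/0,1/\g,2/2,3/3} \fill[gray!35] (\x,-\y) rectangle ++(1,-1);
    \draw (0,-4) grid (4,0);
    \draw[very thick] (0,-2) -- (4,-2);
    \foreach \x in {0,...,3} \foreach \y in {0,...,3}
      \node at (\x+0.5,-\y-0.5) {\pgfmathparse{int(\x+4*\y)}\pgfmathresult};
  \end{scope}}
\draw[->,thick] (4.4,-2) -- (5.6,-2);
\end{tikzpicture}
\caption{The positions of a word of length $n=16$, written in $4$ rows and $m=4$ columns. Each column is a strand and contains one candidate position (shaded). Left: the candidates $0,5,10,15$ have gaps $5,5,5,1$. Right: the candidate that follows $0$ has been moved down its column from $5$ to $9$; the gaps are $9,1,5,1$, position $0$ alone has the largest gap, and all candidates other than $0$ lie below the thick line, which is the condition defining $K$.}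
\label{fig:push}
\end{figure}

\begin{lemma}\label{lem:push}
Every word of $T$ is equivalent to a word of $K$.
\end{lemma}

\begin{proof}
For $w\in T$ we have $0\in P(w)$. Let $\mu(w)$ be the number of elements of $P(w)\setminus\{0\}$ that are less than $2m$. No element of $P(w)\setminus\{0\}$ is divisible by $m$, so none equals $2m$, and $\mu(w)=0$ means $w\in K$. It suffices to show that a word $w\in T$ with $\mu(w)\ge1$ is equivalent to a word $w'\in T$ with $\mu(w')=\mu(w)-1$.

Let $P=P(w)$ and let $p$ be the least element of $P\setminus\{0\}$. Then $p<2m$, so $p=c+mg$ with $1\le c<m$ and $g=h(x^{(c)})\in\{0,1\}$. Also $p=\gamma(0)$, and since $f(w)=0$, every gap of $P$ is at most $p$. For $y\in\mathbb Z_2^4$ let $w[y]$ be the word obtained from $w$ by replacing the strand $x^{(c)}$ by $y$ and keeping all other components $x$ and all components $z$.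

\emph{Claim: $w[y]\in T$ whenever $h(y)\ge g$.} If $h(y)=g$, then $w[y]$ has the same set $P$ and the same function $\zeta$ as $w$, so $f(w[y])=f(w)=0$. Let $h(y)>g$. Then $P'=P(w[y])$ arises from $P$ by replacing $p$ with $p'=c+m\,h(y)$, and $p<p'<n$. Let $R=(P\setminus\{0,p\})\cup\{n\}$, a set of integers larger than $p$. The integer $p'$ is not in $R$, since no element of $R$ is congruent to $c$ modulo $m$. The gap of $0$ in $P'$ is $\min(p',\min R)>p$. The remaining gaps of $P'$ are the differences of consecutive elements of $R\cup\{p'\}$. The differences of consecutive elements of $R$ are gaps of $P$, so they are at most $p$. If $p'>\min R$, then $p'$ lies between two consecutive elements of $R$ and splits their difference into two smaller ones. If $p'<\min R$, then the one new difference is $\min R-p'<\min R-p$, and $\min R-p$ is the gap of $p$ in $P$, so it is at most $p$. In both cases $0$ is the only element of maximal gap in $P'$, and $w[y]\in T$ by Lemma~\ref{lem:f12}. This proves the claim.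

The set $\{y:h(y)\ge g\}$ is $H_0\cup H_1\cup H_2\cup H_3$ or $H_1\cup H_2\cup H_3$, and it is connected by Lemma~\ref{lem:h}(c). Take a path in it from $x^{(c)}$ to a word $y\in H_2\cup H_3$. Along this path the words $w[\,\cdot\,]$ lie in $T$ and change in one position at a time, so $w\sim w[y]$. In $P(w[y])$ the element $p<2m$ has been replaced by $c+m\,h(y)>2m$, so $\mu(w[y])=\mu(w)-1$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:binary}]
Necessity of $n\mid a^{n-1}$ and its equivalence with the condition on primes were shown in Section~\ref{sec:intro}. Conversely, if every prime divisor of $n=4m$ divides $a$, then the function $f$ satisfies (F1) and (F2) by Lemma~\ref{lem:f12} and (F3) by Lemmas~\ref{lem:K} and~\ref{lem:push}. Proposition~\ref{prop:criterion} gives an upcycle with parameters $(a,n,1)$. Theorem~\ref{thm:binary} is the case $a=2$, $n=2^k$.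
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $4\mid n$ lets us cut a word into strands of length $4$, and $2\mid a$ provides the binary components to which $h$ is applied. One cannot replace $4\mid n$ by $2\mid n$: for $n=2$ and even $a$ we have $n\mid a^{n-1}$, but there is no upcycle with parameters $(a,2,1)$. The hypothesis on odd primes enters only in the last paragraph of the proof of Lemma~\ref{lem:choice}. For $n=12$ and $P=\{0,4,8\}$, compare $b=1$, where $\tau^4$ fixes $(P,\zeta)$ and no $\varphi$ exists, with $b=3$, where $\zeta(t+4)=\zeta(t)$ for all $t$ in the domain would contradict $\zeta(t+12)=\zeta(t)+1$.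
\end{remark}

\section{An explicit recursion in the binary case}\label{sec:doubling}

For $n=2^k$ one can avoid ties altogether by interleaving only two words at a time and iterating. The argument of Section~\ref{sec:eight} used, besides (F1)--(F3) for $h$, that the union of two consecutive level sets of $h$ is connected. To iterate, this property has to be part of the induction. For even $n$ let $\Delta_n=\{0,1,\dots,n/2-1\}\subset\mathbb Z_n$, and for $f\colon\mathbb Z_2^n\to\mathbb Z_n$ consider the condition
\begin{enumerate}
\item[(J)] the set $f^{-1}(\Delta_n)$ is connected.
\end{enumerate}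
The function $h$ satisfies (F1), (F2), (F3) and (J) by Lemma~\ref{lem:h}. As in Section~\ref{sec:eight}, write $x\in\mathbb Z_2^{2n}$ as $(u,v)$ with $u_j=x_{2j}$ and $v_j=x_{2j+1}$ for $0\le j<n$. Then $\sigma_{2n}(u,v)=(v,\sigma_nu)$, and two words are adjacent in $Q_{2n}$ if and only if they agree in one component and are adjacent in the other.

\begin{proposition}\label{prop:doubling}
Let $n\ge4$ be even, and let $f\colon\mathbb Z_2^n\to\mathbb Z_n$ satisfy {\rm(F1), (F2), (F3), (J)}. Define $F\colon\mathbb Z_2^{2n}\to\mathbb Z_{2n}$ by
\[
F(u,v)=\begin{cases}2f(u)&\text{if }f(v)-f(u)\in\Delta_n,\\[2pt] 2f(v)+1&\text{otherwise.}\end{cases}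
\]
Then $F$ satisfies {\rm(F1), (F2), (F3), (J)}.
\end{proposition}

Starting from $h$ and applying Proposition~\ref{prop:doubling} repeatedly, we obtain for every $k\ge2$ a function on $\mathbb Z_2^{2^k}$ with (F1)--(F3), and Proposition~\ref{prop:criterion} gives Theorem~\ref{thm:binary}. If $\delta\in\{0,\dots,n-1\}$ represents $f(v)-f(u)$, the arc from $2f(u)$ to $2f(v)+1$ in $\mathbb Z_{2n}$ has length $2\delta+1$. So $F$ selects the candidate followed by the \emph{shorter} arc; this form of the rule is used in the last step of the proof.

\begin{proof}
Write $\Delta=\Delta_n$, $\sigma=\sigma_n$ and $\delta(u,v)=f(v)-f(u)\in\mathbb Z_n$. For $i\in\mathbb Z_n$ and $I\subseteq\mathbb Z_n$ let $L_i=f^{-1}(i)$ and $L_I=f^{-1}(I)$. By (F2) for $f$ we have $\sigma L_i=L_{i-1}$. Hence every $L_i$ is nonempty, and every set $L_{i+\Delta}$ is the image of $L_\Delta$ under an automorphism of $Q_n$, so it is connected by (J).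

(F1) If $F(u,v)=2f(u)$, then position $F(u,v)$ is coordinate $f(u)$ of $u$; if $F(u,v)=2f(v)+1$, it is coordinate $f(v)$ of $v$. By (F1) for $f$, changing this letter changes neither $f(u)$ nor $f(v)$, and $F$ depends only on these two values.

(F2) We have $\delta(v,\sigma u)=f(u)-1-f(v)=-1-\delta(u,v)$, and the involution $\delta\mapsto-1-\delta$ maps $\Delta$ onto its complement $\{n/2,\dots,n-1\}$. If $\delta(u,v)\in\Delta$, then $F(v,\sigma u)=2f(\sigma u)+1=2f(u)-1=F(u,v)-1$. If $\delta(u,v)\notin\Delta$, then $F(v,\sigma u)=2f(v)=F(u,v)-1$.

\emph{Level sets.} Let $B_r=F^{-1}(r)$. For $i\in\mathbb Z_n$,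
\[
B_{2i}=L_i\times L_{i+\Delta},\qquad B_{2i+1}=L_{i+1+\Delta}\times L_i .
\]
The first formula restates the definition. For the second, $i-f(u)\in\{n/2,\dots,n-1\}$ holds if and only if $f(u)\in i+\{1,\dots,n/2\}=i+1+\Delta$.

(F3) Let $(u,v),(u',v')\in B_0=L_0\times L_\Delta$. By (F3) for $f$ there is a chain from $u$ to $u'$ in $L_0$ whose steps are changes of one letter and complementations. For a change of one letter, keep the second component fixed. For a complementation, complement both components; this is the map $\sigma_{2n}^{2n}$, and it preserves $B_0$. We arrive at $(u',v'')$ with $v''\in L_\Delta$, and then move $v''$ to $v'$ along a path in $L_\Delta$.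

(J) We have $F^{-1}(\Delta_{2n})=B_0\cup\dots\cup B_{n-1}=Y_0\cup Y_1$, where $Y_0=\bigcup_{i\in\Delta}B_{2i}$ and $Y_1=\bigcup_{i\in\Delta}B_{2i+1}$. For $\varepsilon\in\{0,1\}$ put $Z_\varepsilon=\bigcup_{i\in\Delta}L_i\times L_{i+\varepsilon+\Delta}$. Then $Y_0=Z_0$, and $Y_1$ is $Z_1$ with the two components exchanged.

\emph{Each $Z_\varepsilon$ is connected.} Let $(u,v),(u',v')\in Z_\varepsilon$. Take a path $u=u_0,u_1,\dots,u_l=u'$ in $L_\Delta$, where the $u_j$ now denote words, and let $i_j\in\{0,\dots,n/2-1\}$ represent $f(u_j)$. Since $|i_j-i_{j+1}|<n/2$, the element $\max(i_j,i_{j+1})+\varepsilon$ lies in both $i_j+\varepsilon+\Delta$ and $i_{j+1}+\varepsilon+\Delta$; choose a word $v_j$ on which $f$ takes this value. While the first component is $u_j$, the second may move freely in the connected set $L_{i_j+\varepsilon+\Delta}$. Move it to $v_j$, and step from $(u_j,v_j)$ to $(u_{j+1},v_j)\in Z_\varepsilon$. After the last step, move the second component to $v'$ inside $L_{i_l+\varepsilon+\Delta}$.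

\emph{An edge from $Y_0$ to $Y_1$.} Since $Q_n$ is connected and $L_0$ is a nonempty proper subset, there are adjacent words $u\in L_0$ and $u'\notin L_0$. Let $r\in\{1,\dots,n-1\}$ represent $f(u')$. Put $j=0$ if $r\le n/2$ and $j=r-n/2$ otherwise. Then $j\in\Delta$ and $r\in\{j+1,\dots,j+n/2\}=j+1+\Delta$. Take $v\in L_j$. Because $j\in\Delta$, we have $(u,v)\in L_0\times L_\Delta=B_0\subseteq Y_0$, and also $(u',v)\in L_{j+1+\Delta}\times L_j=B_{2j+1}\subseteq Y_1$. These two words are adjacent, so $Y_0\cup Y_1$ is connected.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FGKMM}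
Dylan Fillmore, Bennet Goeckner, Rachel Kirsch, Kirin Martin, and Daniel McGinnis,
\emph{The Existence and Structure of Universal Partial Cycles},
arXiv:2310.13067 (2023).
\end{thebibliography}
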